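
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{question}[theorem]{Question}
\numberwithin{equation}{section}

\title{Barycentric straightening and its Jacobian\\ under a negative Ricci condition}


\begin{abstract}
Let $M$ be a closed orientable Riemannian $n$-manifold with nonpositive sectional curvature and negative Ricci curvature. Barycentric straightening replaces a singular simplex in the universal cover by a simplex of barycenters of averaged Patterson--Sullivan measures. Connell and Wang recorded as open in general the question whether this is a straightening: a $\pi_1(M)$-equivariant chain map, equivariantly chain homotopic to the identity, whose $n$-simplices are $C^1$ with uniformly bounded Jacobian. We show that everything except the Jacobian bound always holds, and that the Jacobian bound fails in general. It fails for every such surface; for every $n\ge 3$ it fails for some $M$; and it fails whenever the universal cover has rank one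 and contains a flat $\mathbb R^m$ with $3m\ge n+2$. In the other direction it holds for $n\ge3$ if no geodesic carries a nonzero perpendicular parallel Jacobi field, and in dimension three this condition is also necessary. It also holds if $n\ge 3k+1$, where $k$ is the largest dimension of a space $\{w: R(w,v)v=0\}$ with $v$ a unit vector.
\end{abstract}

\section{Introduction}

\subsection{The question}

Throughout, $M$ is a closed, connected, orientable, smooth Riemannian manifold of dimension $n\ge 2$ with nonpositive sectional curvature and strictly negative Ricci curvature. Its universal cover is $\tilde M$, the group $\Gamma=\pi_1(M)$ acts on $\tilde M$ by deck transformations, and $\partial\tilde M$ is the visual boundary. Fix a basepoint $p\in\tilde M$. For $\theta\in\partial\tilde M$ let $c_\theta$ be the ray from $p$ to $\theta$, and let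
\[
B(x,\theta)=\lim_{t\to\infty}\bigl(d(x,c_\theta(t))-t\bigr)
\]
be the Busemann function, so $B(p,\theta)=0$. Let $h$ be the volume growth entropy of $\tilde M$, that is, the exponential growth rate of the volume of balls. A family $\{\mu_x\}_{x\in\tilde M}$ of nonzero finite Borel measures on $\partial\tilde M$ is a family of \emph{Patterson--Sullivan measures} if
\[
\gamma_*\mu_x=\mu_{\gamma x}\quad(\gamma\in\Gamma),\qquad
\frac{d\mu_x}{d\mu_y}(\theta)=e^{-h(B(x,\theta)-B(y,\theta))}.
\]
We fix such a family, put $\nu_x=\mu_x/\|\mu_x\|$, and make the standing assumption that every $\nu_x$ has full support on $\partial\tilde M$.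

The assignment $x\mapsto\nu_x$ turns points into probability measures equivariantly. To go back from measures to points one minimizes an average of Busemann functions. For a finite Borel measure $\nu$ on $\partial\tilde M$ put
\[
\mathcal B_\nu(x)=\int_{\partial\tilde M}B(x,\theta)\,d\nu(\theta).
\]
For $\nu$ of full support this function is strictly convex (see Lemma~\ref{lem:positive}; this is where negative Ricci curvature enters). If it attains its minimum, the minimum point is unique and is called the \emph{barycenter} $\operatorname{bar}(\nu)$. For the measures used below the minimum is attained (Proposition~\ref{prop:min}).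

Measures can be averaged even though points cannot, and this gives a way to build simplices out of vertices. Let
\[
\Delta^k_s=\Bigl\{(a_1,\dots,a_{k+1}): a_i\ge0,\ \sum a_i^2=1\Bigr\}\subset\mathbb R^{k+1}
\]
be the spherical simplex with its induced Riemannian metric and ordered vertices $e_1,\dots,e_{k+1}$. A singular $k$-simplex is a continuous map $\Delta^k_s\to\tilde M$, and $C_k(\tilde M)$ is the real vector space spanned by these maps. The boundary operator is $\partial f=\sum_j(-1)^{j-1}f\circ\iota_j$, where $\iota_j$ is the order-preserving inclusion of $\Delta^{k-1}_s$ as the face $\{a_j=0\}$. Under the homeomorphism $(a_i)\mapsto(a_i^2)$ onto the affine simplex, $C_*(\tilde M)$ becomes the usual real singular complex. The group $\Gamma$ acts by post-composition. For a singular simplex $f$ with vertices $x_i=f(e_i)$ put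
\begin{equation}\label{eq:st}
st_k(f)(a_1,\dots,a_{k+1})=\operatorname{bar}\Bigl(\sum_{i=1}^{k+1}a_i^2\,\nu_{x_i}\Bigr),
\end{equation}
and extend linearly to $C_k(\tilde M)$. This is \emph{barycentric straightening}.

\begin{definition}\label{def:straightening}
A family of maps $st_k:C_k(\tilde M)\to C_k(\tilde M)$ is a \emph{straightening} if
\begin{itemize}
\item[(S1)] the maps $st_k$ are $\Gamma$-equivariant and form a chain map;
\item[(S2)] $st_*$ is $\Gamma$-equivariantly chain homotopic to the identity;
\item[(S3)] for every singular $n$-simplex $f$, the simplex $st_n(f)$ is $C^1$;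
\item[(S4)] there is $L>0$, depending only on $\tilde M$ and its metric, with $|\operatorname{Jac}(st_n(f))(\delta)|\le L$ for every singular $n$-simplex $f$ and every $\delta\in\Delta^n_s$. The Jacobian is taken with respect to the metrics on $\Delta_s^n$ and $\tilde M$.
\end{itemize}
\end{definition}

The purpose of such a procedure is to bound from below the \emph{simplicial volume} of $M$, the infimum of $\sum|r_j|$ over real cycles $\sum r_j\sigma_j$ representing the fundamental class. Given such a cycle, lift the simplices to $\tilde M$, straighten, and project. By (S1) and (S2) the result is a homologous cycle. By (S3) and (S4) the volume form can be integrated over it, and this gives $\operatorname{Vol}(M)\le L\operatorname{Vol}(\Delta^n_s)\sum|r_j|$. So a straightening forces positive simplicial volume.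

\begin{question}[recorded as open in general by Connell and Wang \cite{CW}]\label{q:main}
In the setting above, is barycentric straightening a straightening in the sense of Definition~\ref{def:straightening}?
\end{question}

\subsection{The answer}

In general the answer is no: (S1)--(S3) always hold, while (S4) holds for some manifolds and fails for others, with failures in every dimension $n\ge2$. A nonzero vector field $E$ along a geodesic that is parallel, perpendicular to the geodesic, and a Jacobi field will be called a \emph{perpendicular parallel Jacobi field}. We say that $\tilde M$ has \emph{rank one} if some geodesic of $\tilde M$ carries none.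

\begin{theorem}\label{thm:A}
Conditions \textup{(S1)}, \textup{(S2)} and \textup{(S3)} hold. Moreover, $\mathcal B_\nu$ attains its minimum for every $\nu=\sum a_i^2\nu_{x_i}$ with $\sum a_i^2=1$.
\end{theorem}

\begin{theorem}\label{thm:B}
If $n=2$, then \textup{(S4)} fails.
\end{theorem}

\begin{theorem}\label{thm:C}
If $\tilde M$ has rank one and contains a totally geodesic, isometrically embedded flat $\mathbb R^m$ with $3m\ge n+2$, then \textup{(S4)} fails. For every $n\ge3$ there is an $M$ in the setting whose universal cover has rank one and contains such a flat with $m=n-1$.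
\end{theorem}

\begin{theorem}\label{thm:D}
Let $n\ge3$ and suppose that no geodesic of $\tilde M$ carries a perpendicular parallel Jacobi field. Then \textup{(S4)} holds. If the sectional curvature is at most $-1$, one may take $L=\bigl(\frac{2\sqrt n}{n-1}\bigr)^n$, and for constant curvature $-1$ this number is the supremum of $|\operatorname{Jac}(st_n(f))(\delta)|$ over all $f$ and $\delta$.
\end{theorem}

By Eberlein \cite{E} the hypothesis of Theorem~\ref{thm:D} on geodesics is equivalent to the geodesic flow of $M$ being Anosov. It holds, for instance, in negative sectional curvature.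

\begin{theorem}\label{thm:E}
Let $n=3$. Then \textup{(S4)} holds if and only if no geodesic of $\tilde M$ carries a perpendicular parallel Jacobi field.
\end{theorem}

\begin{theorem}\label{thm:F}
Let $k=\max_{v\in SM}\dim\{w: R(w,v)v=0\}$. If $n\ge 3k+1$, then \textup{(S4)} holds.
\end{theorem}

In Theorem~\ref{thm:F} the vector $v$ itself is counted, so $k\ge1$, and negative Ricci curvature means $k\le n-1$. A flat $\mathbb R^m$ forces $k\ge m$, so Theorem~\ref{thm:F} is nearly complementary to Theorem~\ref{thm:C}, where (S4) fails for $n\le3m-2$ in rank one. Dimensions two and three are settled completely. For $n\ge4$ and non-Anosov geodesic flow we do not claim a classification. All failures concern the pointwise bound in (S4); nothing is claimed about integrated volumes.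

\subsection{What competes with what}\label{ss:mechanism}

The Jacobian of $st_n(f)$ is controlled by two symmetric matrices on the tangent space at the barycenter (Section~\ref{sec:jacobian}): the second moment $H$ of the measure, viewed on the unit sphere, and the average $K$ of the Hessians of the Busemann functions. We have
\[
|\operatorname{Jac}|\le 2^n\,\frac{\sqrt{\det H}}{\det K},\qquad\text{and } K=I-H \text{ in curvature } -1 .
\]
Conversely, if $\tilde M$ has rank one, the vertices can be moved to infinity in such a way that $|\operatorname{Jac}|$ approaches the value of the right side for any given balanced configuration of $n+1$ weighted unit vectors that span (Proposition~\ref{prop:ideal}).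

Negative Ricci curvature makes $K$ positive definite at each barycenter, so the ratio is always finite. Condition (S4) asks whether it stays bounded when the measure degenerates. If most of the mass concentrates near few directions, then both $\det H$ and $\det K$ may tend to zero, and the answer depends on the rates.

Here is a heuristic count. Suppose that mass $1-\varepsilon$ sits on directions in an $m$-dimensional subspace $V$, and that $\mathrm{Hess}\,B$ vanishes on $V$ for directions in $V$. Then $K$ has order at most $\varepsilon$ on $V$, so $\det K\lesssim\varepsilon^m$, while $H$ has order at most $\varepsilon$ on $V^\perp$, so $\sqrt{\det H}\lesssim\varepsilon^{(n-m)/2}$. If both bounds have the right order, the ratio has order $\varepsilon^{(n-3m)/2}$. So one guesses that large $m$ destroys (S4) and small $m$ does not, with a threshold near $n=3m$. In curvature $-1$ this applies with $V$ a line, and the exponent is $(n-3)/2$: the ratio is unbounded for $n=2$, borderline for $n=3$, and harmless for $n\ge4$.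

The theorems above bear this count out. The counterexamples are in Section~\ref{sec:failure} and the bounds in Section~\ref{sec:positive}. The borderline dimension three, where (S4) is decided by the finer behavior of $K$, is treated in Section~\ref{sec:three}.

\section{Busemann functions and their Hessians}\label{sec:prelim}

\subsection{Standard facts}

For $w\in S_x\tilde M$ let $c_w$ be the geodesic with $\dot c_w(0)=w$, and let $v(x,\theta)\in S_x\tilde M$ be the unit vector pointing to $\theta$, so $c_{v(x,\theta)}(\infty)=\theta$. Products such as $ww^T$ denote the endomorphism $X\mapsto\langle w,X\rangle w$. The Jacobi equation along a geodesic $c$ is $J''+R(J,\dot c)\dot c=0$. Put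
\[
\kappa(X,w)=-\langle R(X,w)w,X\rangle\ge0 .
\]
This is symmetric in $X$ and $w$. For fixed $X$ it is a positive semidefinite quadratic form in $w$ with trace $-\mathrm{Ric}(X,X)$, and its null vectors form the linear subspace $\{w:R(w,X)X=0\}$. If $E$ is a parallel Jacobi field along $c$, then $R(E,\dot c)\dot c=0$ and hence $\kappa(E,\dot c)=0$. Fix $b>0$ with $\sec\ge-b^2$.

The following facts are standard; see \cite{EO} and \cite{HI}. The boundary $\partial\tilde M$ with the cone topology is compact, metrizable, and homeomorphic to a sphere, and $(x,\theta)\mapsto v(x,\theta)$ is a homeomorphism $\tilde M\times\partial\tilde M\to S\tilde M$. The function $B$ is jointly continuous. Using another ray asymptotic to $c_\theta$ changes $B(\cdot,\theta)$ by a constant, and $d(x,z)-d(p,z)\to B(x,\theta)$ as $z\in\tilde M$ tends to $\theta$. For each $\theta$ the function $B(\cdot,\theta)$ is convex, $1$-Lipschitz and $C^2$, with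
\begin{equation}\label{eq:hess}
\nabla B(x,\theta)=-v(x,\theta),\qquad \mathrm{Hess}\,B(x,\theta)=U_{v(x,\theta)} .
\end{equation}
Here $U_wX=-J_X'(0)$, where $J_X$ is the unique Jacobi field along $c_w$ with $J_X(0)=X$ that is bounded on $[0,\infty)$. (Uniqueness: the squared norm of a Jacobi field is convex, and a bounded convex function on $[0,\infty)$ is nonincreasing, so a bounded Jacobi field vanishing at $0$ is zero.) The operator $U_w$ is symmetric, with
\[
U_w\ge0,\qquad U_ww=0,\qquad \|U_w\|\le b,\qquad\text{and}\qquad U_w\ge I-ww^T\ \text{ if }\sec\le-1 .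
\]
In constant curvature $-1$ one has $U_w=I-ww^T$. Since the bounded field remains bounded when its starting point is shifted, $J_X'(t)=-U_{\dot c_w(t)}J_X(t)$ for $t\ge0$.

We also use \emph{Fischer's inequality}: the determinant of a positive semidefinite matrix is at most the product of the determinants of its diagonal blocks. \emph{Hadamard's inequality} is the case of blocks of size one.

\subsection{Where $U$ degenerates}

\begin{lemma}\label{lem:Ucont}
The map $w\mapsto U_w$ is continuous on $S\tilde M$. Hence $\nabla B$ and $\mathrm{Hess}\,B$ are jointly continuous in $(x,\theta)$.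
\end{lemma}

\begin{proof}
Let $w_i\to w$ and $X_i\to X$. Since $\|U\|\le b$, a subsequence of the fields $J_{X_i}$ converges to a Jacobi field $J$ along $c_w$ with $J(0)=X$. Each $|J_{X_i}|^2$ is convex and bounded on $[0,\infty)$, hence nonincreasing. So $|J|$ is nonincreasing, therefore bounded, and $J=J_X$ by uniqueness. The same argument applies to every subsequence, so $U_{w_i}X_i\to U_wX$.
\end{proof}

\begin{lemma}\label{lem:integral}
For $w\in S\tilde M$ and $X$ at the same basepoint,
\[
\int_0^\infty\bigl(|J_X'|^2+\kappa(J_X,\dot c_w)\bigr)\,dt=\langle U_wX,X\rangle .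
\]
If $\langle U_wX,X\rangle=0$, then $J_X$ is parallel on $[0,\infty)$ and $\kappa(X,w)=0$.
\end{lemma}

\begin{proof}
Let $y=|J_X|^2$. Then $y'(0)=-2\langle U_wX,X\rangle$ and, by the Jacobi equation, $y''=2|J_X'|^2+2\kappa(J_X,\dot c_w)\ge0$. A convex function on $[0,\infty)$ with values in a bounded interval has $y'\le0$ and $y'(t)\to0$. Integrating $y''$ gives the identity. If the right side is zero, the continuous nonnegative integrand vanishes identically, so $J_X'=0$, and at $t=0$ we get $\kappa(X,w)=0$.
\end{proof}

For a probability measure $\nu$ on $\partial\tilde M$ and $y\in\tilde M$ put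
\begin{equation}\label{eq:HK}
H_{y,\nu}=\int v(y,\theta)v(y,\theta)^T\,d\nu(\theta),\qquad
K_{y,\nu}=\int U_{v(y,\theta)}\,d\nu(\theta)=\mathrm{Hess}\,\mathcal B_\nu(y).
\end{equation}
Then $0\le H_{y,\nu}\le I$ and $\operatorname{tr}H_{y,\nu}=1$.

\begin{lemma}\label{lem:positive}
If $\{v(y,\theta):\theta\in\operatorname{supp}\nu\}$ spans $T_y\tilde M$, then $K_{y,\nu}>0$. In particular, if $\nu$ has full support, then $\mathrm{Hess}\,\mathcal B_\nu>0$ everywhere.
\end{lemma}

\begin{proof}
Let $X\ne0$ with $\langle K_{y,\nu}X,X\rangle=0$. The integrand $\langle U_{v(y,\theta)}X,X\rangle$ is nonnegative and continuous in $\theta$, so it vanishes on $\operatorname{supp}\nu$. By Lemma~\ref{lem:integral}, $\kappa(X,w)=0$ for all $w=v(y,\theta)$ with $\theta\in\operatorname{supp}\nu$. The null vectors of the semidefinite form $\kappa(X,\cdot)$ form a linear subspace, which is then all of $T_y\tilde M$. Taking the trace, $\mathrm{Ric}(X,X)=0$, a contradiction. For full support the vectors $v(y,\theta)$ fill the unit sphere.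
\end{proof}

Without negative Ricci curvature this breaks down. If $\tilde M$ had a Euclidean factor with unit tangent $E$, then $E$ would be a bounded parallel Jacobi field along every geodesic, so $U_wE=0$ for all $w$ and $K_{y,\nu}E=0$ for every $\nu$.

\begin{lemma}\label{lem:entropy}
$h>0$.
\end{lemma}

\begin{proof}
If $\operatorname{tr}U_w=0$, then $U_w=0$, so $\kappa(\cdot,w)=0$ by Lemma~\ref{lem:integral} and $\mathrm{Ric}(w,w)=0$, which is impossible. By Lemma~\ref{lem:Ucont} and compactness of $SM$ there is $c>0$ with $\Delta B(\cdot,\theta)=\operatorname{tr}U\ge c$. Since $|\nabla B|=1$, the divergence theorem on balls gives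
\[
c\operatorname{Vol}B(p,R)\le\operatorname{Area}\partial B(p,R)=\frac{d}{dR}\operatorname{Vol}B(p,R),
\]
so $h\ge c$.
\end{proof}

\section{Barycenters exist, and (S1)--(S3) hold}\label{sec:A}

\begin{proposition}\label{prop:min}
For $\nu=\sum a_i^2\nu_{x_i}$ with $\sum a_i^2=1$, the function $\mathcal B_\nu$ attains its minimum.
\end{proposition}

The difficulty is that a strictly convex function may decrease along a ray. The exponential weights in the definition of $\mu_x$, combined with a bound on $\|\mu_x\|$, exclude this.

\begin{proof}
Suppose the minimum is not attained. Then the closed convex set $\{\mathcal B_\nu\le0\}$, which contains $p$, is not compact, hence unbounded. Segments from $p$ to points of this set tending to infinity lie in it and subconverge to a ray $c$ from $p$, so $\mathcal B_\nu(c(t))\le0$ for all $t\ge0$. Since $B(p,\theta)=0$ and $B(\cdot,\theta)$ is convex and $1$-Lipschitz, $B(c(t),\theta)/t\in[-1,1]$ is nondecreasing in $t$. Let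
\[
s(\theta)=\sup_{t>0}\frac{B(c(t),\theta)}t=\lim_{t\to\infty}\frac{B(c(t),\theta)}t .
\]

\emph{$s\ge0$ almost everywhere.} The function $x\mapsto\|\mu_x\|=\int e^{-hB(x,\theta)}d\mu_p(\theta)$ is continuous, and it is $\Gamma$-invariant because $\mu_{\gamma x}=\gamma_*\mu_x$. So it is bounded by some $C$. For every $t>0$,
\[
\int e^{-hts(\theta)}d\mu_p(\theta)\le\int e^{-hB(c(t),\theta)}d\mu_p(\theta)=\|\mu_{c(t)}\|\le C .
\]
Hence $\mu_p\{s\le-\epsilon\}\le Ce^{-ht\epsilon}$ for all $t,\epsilon>0$. Since $h>0$ (Lemma~\ref{lem:entropy}), $\mu_p\{s<0\}=0$. The measures $\nu$ and $\mu_p$ have the same null sets, so $s\ge0$ $\nu$-almost everywhere.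

\emph{$s\le0$ everywhere.} By monotone convergence $\int s\,d\nu=\lim_t\mathcal B_\nu(c(t))/t\le0$, so $s=0$ $\nu$-almost everywhere. As a supremum of continuous functions, $s$ is lower semicontinuous, so $\{s\le0\}$ is closed. It has full $\nu$-measure and $\nu$ has full support, so it is all of $\partial\tilde M$.

Now extend $c$ to a geodesic line and take $\theta=c(-\infty)$. Then $B(c(t),\theta)=t$ and $s(\theta)=1$, a contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The statement about minima is Proposition~\ref{prop:min}, so by Lemma~\ref{lem:positive} formula \eqref{eq:st} defines a point for each $a$.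

\emph{Equivariance and faces.} Since $\|\mu_{\gamma x}\|=\|\mu_x\|$, we have $\gamma_*\nu_x=\nu_{\gamma x}$. The function $y\mapsto B(\gamma y,\gamma\theta)$ is a Busemann function of $\theta$ vanishing at $\gamma^{-1}p$, so
\[
B(\gamma y,\gamma\theta)=B(y,\theta)-B(\gamma^{-1}p,\theta).
\]
Integrating, $\mathcal B_{\gamma_*\nu}(\gamma y)$ and $\mathcal B_\nu(y)$ differ by a constant, so $\operatorname{bar}(\gamma_*\nu)=\gamma\operatorname{bar}(\nu)$ and $st_k(\gamma f)=\gamma\,st_k(f)$. On the face $\{a_i=0\}$ the vertex $x_i$ drops out of $\sum a_j^2\nu_{x_j}$. Hence for every face inclusion $\iota$,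
\begin{equation}\label{eq:faces}
st_k(f)\circ\iota=st_{k-1}(f\circ\iota).
\end{equation}
Once the maps $st_k(f)$ are known to be continuous, this proves (S1).

\emph{Regularity (S3), for simplices of every dimension $k$.} Fix the vertices $x_i$. For $a$ in the whole sphere $S^k\subset\mathbb R^{k+1}$ the measure $\nu_a=\sum a_i^2\nu_{x_i}$ is a probability measure of full support, and $\operatorname{bar}(\nu_a)$ is defined by Proposition~\ref{prop:min}. In local coordinates on $\tilde M$ let
\[
\Phi_j(a,y)=\sum_ia_i^2\int\partial_jB(y,\theta)\,d\nu_{x_i}(\theta).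
\]
By Lemma~\ref{lem:Ucont} the functions $\partial_jB$ and their first $y$-derivatives are jointly continuous, and $\partial\tilde M$ is compact. So $\Phi$ is $C^1$. At a zero of $\Phi$ the gradient of $\mathcal B_{\nu_a}$ vanishes, so $\partial_y\Phi$ is the matrix of the Hessian form of $\mathcal B_{\nu_a}$, which is invertible by Lemma~\ref{lem:positive}. The implicit function theorem gives a $C^1$ solution $y(a)$ of $\Phi(a,y(a))=0$ through $\operatorname{bar}(\nu_{a_0})$ for $a$ near $a_0$. Each $y(a)$ is a critical point of a strictly convex function, so $y(a)=\operatorname{bar}(\nu_a)$. Thus $st_k(f)$ is the restriction to $\Delta^k_s$ of a $C^1$ map on $S^k$.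

\emph{The homotopy (S2).} For a singular $k$-simplex $f$ and $t\in[0,1]$ let $\mathcal H_f(a,t)$ be the point dividing the geodesic segment from $f(a)$ to $st_k(f)(a)$ in ratio $t$, so $\mathcal H_f(\cdot,0)=f$ and $\mathcal H_f(\cdot,1)=st_k(f)$. Geodesic segments in $\tilde M$ are unique and depend continuously on their endpoints, so $\mathcal H_f$ is continuous. Equivariance and \eqref{eq:faces} give $\mathcal H_{\gamma f}=\gamma\mathcal H_f$ and $\mathcal H_f\circ(\iota\times\mathrm{id})=\mathcal H_{f\circ\iota}$.

It remains to triangulate the prism. In every dimension identify $\Delta^k_s$ with the affine simplex $\Delta^k$ by $a_i\mapsto a_i^2$; this respects faces and vertex order. In $\Delta^k\times[0,1]$ put $v_i=(e_i,0)$ and $w_i=(e_i,1)$, and consider the affine chain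
\[
Q_k=\sum_{i=1}^{k+1}(-1)^{i-1}[v_1,\dots,v_i,w_i,\dots,w_{k+1}].
\]
In $\partial Q_k$, omitting $v_j$ ($j\le i$) from the $i$-th summand carries the sign $(-1)^{i-1}(-1)^{j-1}$, and omitting $w_j$ ($j\ge i$), which is the vertex in position $j+1$, carries the sign $(-1)^{i-1}(-1)^j$. The terms with $j=i$ are $T_{i-1}-T_i$, where $T_i=[v_1,\dots,v_i,w_{i+1},\dots,w_{k+1}]$. They sum to $T_0-T_{k+1}=[w_1,\dots,w_{k+1}]-[v_1,\dots,v_{k+1}]$. For fixed $j$ the remaining terms are
\[
\sum_{i<j}(-1)^{i+j-1}[v_1,\dots,v_i,w_i,\dots,\widehat{w_j},\dots]+\sum_{i>j}(-1)^{i+j}[v_1,\dots,\widehat{v_j},\dots,v_i,w_i,\dots].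
\]
In the prism over the face $\{a_j=0\}$ the index $i$ has position $i$ if $i<j$ and $i-1$ if $i>j$. So this sum is $-(-1)^{j-1}$ times the image of $Q_{k-1}$ in that prism. We obtain
\[
\partial Q_k=[w_1,\dots,w_{k+1}]-[v_1,\dots,v_{k+1}]-\sum_j(-1)^{j-1}(\iota_j\times\mathrm{id})_\#Q_{k-1}.
\]
Let $P(f)=(\mathcal H_f)_\#Q_k$, with each affine simplex parametrized affinely by $\Delta^{k+1}$. By compatibility with faces, $\partial P(f)=st_k(f)-f-P(\partial f)$, that is, $\partial P+P\partial=st_*-\mathrm{id}$. Also $P$ is $\Gamma$-equivariant.
\end{proof}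

\section{The Jacobian}\label{sec:jacobian}

\subsection{A formula}

Let $f$ be a singular $n$-simplex with vertices $x_i$. Let $a\in\Delta^n_s$, $\nu=\sum a_i^2\nu_{x_i}$, $y=st_n(f)(a)$, and $m_i=\int v(y,\theta)\,d\nu_{x_i}(\theta)\in T_y\tilde M$.

\begin{proposition}\label{prop:jac}
We have
\begin{equation}\label{eq:jac}
|\operatorname{Jac}(st_n(f))(a)|=\frac{2^n\sqrt{\det\sum_ia_i^2m_im_i^T}}{\det K_{y,\nu}}\le\frac{2^n\sqrt{\det H_{y,\nu}}}{\det K_{y,\nu}} .
\end{equation}
\end{proposition}

\begin{proof}
By \eqref{eq:hess} and strict convexity the barycenter is characterized by $\sum a_i^2m_i=0$. This holds on the whole sphere $S^n$, to which $st_n(f)$ extends as a $C^1$ map by the proof of Theorem~\ref{thm:A}; so boundary points of $\Delta^n_s$ need no separate treatment. Differentiate the equation along $u\in T_aS^n=a^\perp$. The covariant derivative of $\int v(y,\theta)\,d\nu(\theta)$ in $y$ is $-K_{y,\nu}$, so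
\[
K_{y,\nu}\,D\,st_n(f)(u)=A(u),\qquad A(u)=\sum_i2a_iu_im_i .
\]
The linear map $A:\mathbb R^{n+1}\to T_y\tilde M$ satisfies $A(a)=2\sum a_i^2m_i=0$. Hence $|\det(A|_{a^\perp})|^2=\det AA^T=\det\bigl(4\sum a_i^2m_im_i^T\bigr)$, which gives the equality. By the Cauchy--Schwarz inequality $m_im_i^T\le\int vv^T\,d\nu_{x_i}$. Summing, $\sum a_i^2m_im_i^T\le H_{y,\nu}$, and the inequality follows.
\end{proof}

\subsection{The hyperbolic plane}\label{ss:plane}

Here is the main idea of the paper in its smallest case. Let $\tilde M$ be the hyperbolic plane, and suppose for a moment that the vertices may be pushed to infinity, so that $\nu_{x_i}$ becomes the point mass at $\xi_i\in\partial\tilde M$. Let $x$ be the barycenter and $w_i=v(x,\xi_i)$. Then $m_i=w_i$, and with weights $p_i=a_i^2$ satisfying $\sum p_iw_i=0$ the Jacobian \eqref{eq:jac} becomes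
\[
4\,\frac{\sqrt{\det H}}{\det K},\qquad H=\sum p_iw_iw_i^T,\quad K=\sum p_i(I-w_iw_i^T)=I-H .
\]
Let $e_1,e_2$ be orthonormal at $x$ and, for $0<s<\pi/2$, take the nearly collinear directions
\begin{equation}\label{eq:threevectors}
w_0=e_1,\quad w_{1,2}=-\cos s\,e_1\pm\sin s\,e_2,\qquad p_0=\frac{\cos s}{1+\cos s},\quad p_1=p_2=\frac1{2(1+\cos s)} .
\end{equation}
The weights add up to $1$ and $\sum p_iw_i=0$. The off-diagonal entry of $H$ cancels by symmetry, and the diagonal entries are
\begin{equation}\label{eq:Hplane}
p_0+2p_1\cos^2s=\cos s,\qquad 2p_1\sin^2s=1-\cos s .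
\end{equation}
In dimension two, passing from $H$ to $K=I-H$ only exchanges the two eigenvalues, so $\det K=\det H$ and
\[
4\,\frac{\sqrt{\det H}}{\det K}=\frac4{\sqrt{\cos s\,(1-\cos s)}}\longrightarrow\infty\qquad(s\to0).
\]
The Jacobian is unbounded because the small eigenvalue enters the numerator with exponent $\frac12$ and the denominator with exponent $1$. It remains to justify pushing the vertices to infinity.

\subsection{Vertices at infinity}\label{ss:infinity}

For this we need dynamics on $\partial\tilde M$. Call an axial $\gamma\in\Gamma$ \emph{rank one} if it has an axis carrying no perpendicular parallel Jacobi field, and let $\gamma^+,\gamma^-$ be the endpoints of that axis, $\gamma^+$ being the one in the translation direction. We use two facts, valid if $\tilde M$ has rank one; see \cite{Bal82} and \cite{BalLec}.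
\begin{itemize}
\item[(R1)] Unit vectors tangent to axes of rank one axial elements, in the translation direction, are dense in $S\tilde M$.
\item[(R2)] If $\gamma$ is rank one axial, then $\gamma^k\theta\to\gamma^+$ as $k\to\infty$ for all $\theta\in\partial\tilde M\setminus\{\gamma^-\}$.
\end{itemize}
The map $w\mapsto c_w(\infty)$ from $S\tilde M$ to $\partial\tilde M$ is continuous and surjective, so by (R1) the points $\gamma^+$ are dense in $\partial\tilde M$.

\begin{lemma}\label{lem:dirac}
Let $\tilde M$ have rank one. For every $\xi\in\partial\tilde M$ there are $x_k\in\tilde M$ with $\nu_{x_k}\to\delta_\xi$ weakly.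
\end{lemma}

\begin{proof}
Let $\gamma$ be rank one axial with translation length $\ell>0$, and let $q$ lie on its axis. Moving from $q$ to $\gamma q$ increases $B(\cdot,\gamma^-)$ by $\ell$, and $\gamma$ fixes $\gamma^-$. So
\[
\mu_q(\{\gamma^-\})=\gamma_*\mu_q(\{\gamma^-\})=\mu_{\gamma q}(\{\gamma^-\})=e^{-h\ell}\mu_q(\{\gamma^-\}),
\]
and $\mu_q(\{\gamma^-\})=0$ because $h>0$. For continuous $\varphi$, (R2) and dominated convergence give
\[
\int\varphi\,d\nu_{\gamma^kq}=\int\varphi(\gamma^k\theta)\,d\nu_q(\theta)\to\varphi(\gamma^+).
\]
So $\delta_{\gamma^+}$ is in the weak closure of $\{\nu_x\}$. The set of $\xi$ with $\delta_\xi$ in this closure is closed and contains the dense set of points $\gamma^+$. The weak topology on probability measures on the compact metrizable space $\partial\tilde M$ is metrizable, so sequences suffice.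
\end{proof}

\begin{proposition}\label{prop:ideal}
Let $\tilde M$ have rank one. Let $x\in\tilde M$, let $w_0,\dots,w_n\in S_x\tilde M$ span $T_x\tilde M$, and let $p_i>0$ satisfy $\sum p_i=1$ and $\sum p_iw_i=0$. Put $H=\sum p_iw_iw_i^T$ and $K=\sum p_iU_{w_i}$. Then $K>0$ and
\[
\sup_{f,\delta}|\operatorname{Jac}(st_n(f))(\delta)|\ge2^n\,\frac{\sqrt{\det H}}{\det K}.
\]
\end{proposition}

\begin{proof}
Let $\xi_i=c_{w_i}(\infty)$. Lemma~\ref{lem:positive} for the measure $\sum p_i\delta_{\xi_i}$ gives $K>0$. By Lemma~\ref{lem:dirac} choose $x_i^k$ with $\nu_{x_i^k}\to\delta_{\xi_i}$ as $k\to\infty$, and put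
\[
\Psi_k(y)=\sum_ip_i\int\bigl(B(y,\theta)-B(x,\theta)\bigr)d\nu_{x_i^k}(\theta),\qquad
\Psi_\infty(y)=\sum_ip_i\bigl(B(y,\xi_i)-B(x,\xi_i)\bigr).
\]
For $y$ in a compact ball the integrands, and their gradients and Hessians in a fixed frame, form compact subsets of $C(\partial\tilde M)$ by Lemma~\ref{lem:Ucont}. Weak convergence of probability measures is uniform on such subsets. So $\Psi_k\to\Psi_\infty$ in $C^2$ on compact balls.

We have $\nabla\Psi_\infty(x)=-\sum p_iw_i=0$ and $\mathrm{Hess}\,\Psi_\infty(x)=K>0$. So for every small $r>0$, $\Psi_\infty>\Psi_\infty(x)$ on the sphere $\partial B(x,r)$. For large $k$ the minimum of $\Psi_k$ over $\bar B(x,r)$ is then attained at an interior point, which by convexity is a global minimum. It is therefore $y_k=\operatorname{bar}(\sum p_i\nu_{x_i^k})$. As $r$ was arbitrary, $y_k\to x$.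

Let $f_k$ be any singular simplex with vertices $x_0^k,\dots,x_n^k$ and let $a$ have coordinates $\sqrt{p_i}$. In \eqref{eq:jac} we have $m_i^k=\int v(y_k,\theta)\,d\nu_{x_i^k}(\theta)\to w_i$, and the Hessian of $\Psi_k$ at $y_k$ tends to $K$. So $|\operatorname{Jac}(st_n(f_k))(a)|\to2^n\sqrt{\det H}/\det K$.
\end{proof}

In rank one, to disprove (S4) it therefore suffices to find, at some points of $\tilde M$, balanced spanning configurations of $n+1$ weighted unit vectors for which $\sqrt{\det H}/\det K$ is arbitrarily large.

\section{Failure of (S4)}\label{sec:failure}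

\subsection{Surfaces}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
For $n=2$ negative Ricci curvature means negative curvature, so $\kappa(E,\dot c)>0$ for every nonzero $E\perp\dot c$. No geodesic carries a perpendicular parallel Jacobi field, and $\tilde M$ has rank one. Use the configuration \eqref{eq:threevectors} at any point $x$. By \eqref{eq:Hplane}, $\sqrt{\det H}=\sqrt{\cos s\,(1-\cos s)}$. In dimension two $U_w=u(w)(I-ww^T)$ with $0\le u\le b$. As $w_0=e_1$ contributes nothing to $\langle Ke_1,e_1\rangle$,
\[
\langle Ke_1,e_1\rangle\le2p_1\,b\sin^2s=b(1-\cos s),\qquad\langle Ke_2,e_2\rangle\le b .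
\]
By Hadamard's inequality $\det K\le b^2(1-\cos s)$. So
\[
\frac{\sqrt{\det H}}{\det K}\ge\frac{\sqrt{\cos s}}{b^2\sqrt{1-\cos s}}\to\infty\qquad(s\to0),
\]
and (S4) fails by Proposition~\ref{prop:ideal}.
\end{proof}

\subsection{Flats}

Now let $\tilde M$ contain a flat of dimension $m$ with tangent space $V$ at $x$. As in Section~\ref{ss:mechanism} we give weight $1-\varepsilon$ to vectors in $V$ and weight $\varepsilon$ to vectors off $V$, which makes $K$ of order at most $\varepsilon$ on $V$. Only $n+1$ vectors are available. For the $V^\perp$-components to be balanced and span $V^\perp$, at least $n-m+1$ vectors must lie off $V$. This leaves at most $m$ vectors $w_i\in V$, with weights $p_i$, and they are balanced up to an error of order $\varepsilon$. Hence there is a unit vector $\mathsf g\in V$ for which $\sum p_i\langle w_i,\mathsf g\rangle^2$, summed over these vectors, has order at most $\varepsilon^2$. Therefore $H$ has order at most $\varepsilon$ not only on $V^\perp$ but also in direction $\mathsf g$. This accounts for $3m\ge n+2$ rather than $3m\ge n+1$.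

\begin{proof}[Proof of Theorem~\ref{thm:C}, first assertion]
Let $F\cong\mathbb R^m$ be the flat, $x\in F$ and $V=T_xF$. Since $\mathrm{Ric}<0$, $m\le n-1$. Hence $3m\ge n+2\ge m+3$, so $m\ge2$.

\emph{$U$ on the flat.} For a unit vector $w\in V$ the ray $c_w$ stays in $F$, and the distance of $\tilde M$ restricts to the Euclidean distance on $F$. So $B(\cdot,c_w(\infty))|_F$ is, up to a constant, a Euclidean Busemann function, hence affine. As lines in $F$ are geodesics of $\tilde M$, $\langle U_wX,X\rangle=0$ for $X\in V$.

\emph{The configuration.} Let $\mathsf g\in V$ be a unit vector and $G=\mathsf g^\perp\cap V\cong\mathbb R^{m-1}$. Let $z_1,\dots,z_m$ be the vertices of a regular simplex inscribed in the unit sphere of $G$, and let $y_0,\dots,y_{n-m}$ be those of a regular simplex inscribed in the unit sphere of $V^\perp\cong\mathbb R^{n-m}$. By symmetry $\sum z_i=0$ and $\frac1m\sum z_iz_i^T=\frac1{m-1}I_G$, and likewise for the $y_j$. For small $\varepsilon>0$ let $\sin\tau=\frac{\varepsilon}{\sqrt2(1-\varepsilon)}$ with $\cos\tau>0$, and take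
\[
\begin{aligned}
w_i&=\cos\tau\,z_i+\sin\tau\,\mathsf g && (1\le i\le m) &&\text{with weight }\tfrac{1-\varepsilon}m,\\
u_j&=\tfrac1{\sqrt2}(-\mathsf g+y_j) && (0\le j\le n-m) &&\text{with weight }\tfrac{\varepsilon}{n-m+1}.
\end{aligned}
\]
These are $n+1$ unit vectors of total weight $1$. The $G$- and $V^\perp$-components of their weighted sum vanish, and the $\mathsf g$-component is $(1-\varepsilon)\sin\tau-\varepsilon/\sqrt2=0$.

\emph{The determinants.} Cross terms cancel because $\sum z_i=0$ and $\sum y_j=0$, so
\[
H=\frac{(1-\varepsilon)\cos^2\tau}{m-1}I_G\ \oplus\ \Bigl((1-\varepsilon)\sin^2\tau+\frac\varepsilon2\Bigr)\mathsf g\mathsf g^T\ \oplus\ \frac{\varepsilon}{2(n-m)}I_{V^\perp}.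
\]
In particular $H>0$, so the vectors span, and $\sqrt{\det H}\ge C_1\varepsilon^{(n-m+1)/2}$ with $C_1>0$ independent of $\varepsilon$. On $V$ only the $u_j$ contribute to the quadratic form of $K$, so the compression of $K$ to $V$ is at most $\varepsilon b\,I_V$. Fischer's inequality for $V\oplus V^\perp$ gives $\det K\le(\varepsilon b)^mb^{n-m}$. Hence, with $C_2>0$ independent of $\varepsilon$,
\[
\frac{\sqrt{\det H}}{\det K}\ge C_2\,\varepsilon^{(n+1-3m)/2}\to\infty\qquad(\varepsilon\to0)
\]
because $3m\ge n+2$. By Proposition~\ref{prop:ideal}, (S4) fails.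
\end{proof}

\subsection{Examples in every dimension at least three}

To see that Theorem~\ref{thm:C} applies to actual manifolds we must also verify the standing assumption on Patterson--Sullivan measures. In rank one it is automatic.

\begin{lemma}\label{lem:PS}
If $\tilde M$ has rank one, then Patterson--Sullivan families exist, and each of them has full support.
\end{lemma}

\begin{proof}
\emph{Existence.} Since $\Gamma$ acts cocompactly, the number of $\gamma$ with $d(p,\gamma p)\le R$ has the same exponential growth rate as the volume of balls, so the Poincar\'e series $\sum_\gamma e^{-sd(p,\gamma p)}$ has critical exponent $h$. By Patterson's lemma there is a nondecreasing $\rho:[0,\infty)\to[1,\infty)$ such that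
\[
Q(s)=\sum_\gamma\rho(d(p,\gamma p))e^{-sd(p,\gamma p)}
\]
converges for $s>h$ and diverges for $s=h$, and such that $\rho(r+r')/\rho(r)\to1$ as $r\to\infty$, uniformly for $r'$ in bounded sets. Put
\[
\mu_{x,s}=\frac1{Q(s)}\sum_\gamma\rho(d(x,\gamma p))e^{-sd(x,\gamma p)}\delta_{\gamma p}\qquad(s>h),
\]
so that $\alpha_*\mu_{x,s}=\mu_{\alpha x,s}$ for $\alpha\in\Gamma$. Choose $s_i\downarrow h$ such that $\mu_{p,s_i}$ converges weakly on the compact space $\tilde M\cup\partial\tilde M$ to a measure $\mu_p$. As $Q(s)\to\infty$ for $s\downarrow h$, compact subsets of $\tilde M$ lose all their mass, and $\mu_p$ is a probability measure on $\partial\tilde M$.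

For $x\in\tilde M$ the density of $\mu_{x,s_i}$ with respect to $\mu_{p,s_i}$ at $z=\gamma p$ is
\[
\frac{\rho(d(x,z))}{\rho(d(p,z))}\,e^{-s_i(d(x,z)-d(p,z))},\qquad |d(x,z)-d(p,z)|\le d(x,p).
\]
The function $z\mapsto e^{-h(d(x,z)-d(p,z))}$ extends continuously to $\partial\tilde M$ by $e^{-hB(x,\theta)}$. The densities are bounded uniformly in $i$ and $z$, and their difference from this function tends to zero uniformly as $i\to\infty$ and $z$ leaves compact sets. So $\mu_{x,s_i}\to\mu_x:=e^{-hB(x,\cdot)}\mu_p$ for every $x$. The density condition is clear, and equivariance passes to the limit.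

\emph{Full support.} Let $S$ be the support common to all $\mu_x$. It is nonempty, closed and $\Gamma$-invariant. Let $\theta\in S$ and let $O\subset\partial\tilde M$ be open and nonempty. The set $\{w\in S\tilde M:c_w(\infty)\in O,\ c_w(-\infty)\ne\theta\}$ is open. It is nonempty: for fixed $x$, the set of $w\in S_x\tilde M$ with $c_w(\infty)\in O$ is a nonempty open subset of a sphere of dimension $n-1\ge1$, hence infinite, and only one $w\in S_x\tilde M$ has $c_w(-\infty)=\theta$. By (R1) there is a rank one axial $\gamma$ with $\gamma^+\in O$ and $\gamma^-\ne\theta$. By (R2), $\gamma^k\theta\to\gamma^+$, so $S\cap O\ne\emptyset$. Hence $S=\partial\tilde M$.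
\end{proof}

The examples are obtained by cutting off the cusps of a hyperbolic manifold, bending the metric there until the boundary is totally geodesic and flat, and doubling.

\begin{proof}[Proof of Theorem~\ref{thm:C}, second assertion]
Let $n\ge3$ and let $N$ be a noncompact, complete, connected, orientable hyperbolic $n$-manifold of finite volume, for example the quotient by a suitable torsion-free finite-index subgroup of $SO(n,1;\mathbb Z)$, after passing to an orientable cover. Outside a compact set it consists of disjoint cusp ends $C\times(-\infty,0]$ with metric $dt^2+e^{2t}g_C$, where $(C,g_C)$ is closed and flat.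

\emph{The warping function.} Choose a smooth cutoff $\chi:\mathbb R\to[0,1]$ with $\chi=1$ on $[-1,\infty)$ and $\chi=0$ on $(-\infty,-2]$, and put $\psi=\chi e^t+(1-\chi)e^{-1}$. Then $\psi>0$ is smooth, $\psi=e^t$ for $t\ge-1$, $e^t\le\psi\le e^{-1}$ for $t\le-1$, and $\psi=e^{-1}$ for $t\le-2$. Let $f$ be the solution of $f''=\psi$ with $f=e^t$ for $t\ge-1$.
\begin{itemize}
\item By smoothness $\psi'(-1)=e^{-1}>0$, so $\psi<e^{-1}$ just to the left of $-1$. Hence $\int_{-2}^{-1}\psi<e^{-1}=f'(-1)$, and $f'(-2)>0$. Since $f''=\psi>0$ and $\psi$ is the constant $e^{-1}$ on $(-\infty,-2]$, $f'$ has a unique zero $-T<-2$, and $f'>0$ on $(-T,0]$.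
\item For $t\in[-T,-1]$, $\psi\ge e^t$ gives $f'(t)\le e^{-1}-\int_t^{-1}e^s\,ds=e^t$, and then $f(t)\ge e^{-1}-\int_t^{-1}e^s\,ds=e^t>0$.
\item Near $-T$, $f=f(-T)+\frac1{2e}(t+T)^2$, so the even reflection of $f$ at $-T$ is smooth.
\end{itemize}

\emph{The manifold.} Replace each cusp end of $N$ by $C\times[-T,0]$ with metric $dt^2+f^2g_C$, and let $M$ be the double along the boundary. It is smooth, closed, connected and orientable. On the modified part let $e_1,\dots,e_{n-1}$ be an orthonormal frame perpendicular to $\partial_t$. The curvature operator is diagonal, with eigenvalue $-f''/f<0$ on $\partial_t\wedge e_i$ and $-(f'/f)^2\le0$ on $e_i\wedge e_j$. So $\sec\le0$, and $\mathrm{Ric}$ is diagonal with entries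
\[
-(n-1)\frac{f''}f<0\qquad\text{and}\qquad-\frac{f''}f-(n-2)\Bigl(\frac{f'}f\Bigr)^2<0 .
\]
Elsewhere $M$ is hyperbolic.

\emph{The flat.} The hypersurface $\{t=-T\}$ is flat, and it is totally geodesic because it is part of the fixed set of the isometry exchanging the two halves of the double. Its universal cover gives a totally geodesic isometric immersion $\mathbb R^{n-1}\to\tilde M$. Straight segments go to geodesic segments of the same length, which are minimizing in the Hadamard manifold $\tilde M$. So the immersion preserves distances, and its image is an isometrically embedded totally geodesic flat.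

\emph{Rank one and measures.} A perpendicular parallel Jacobi field $E$ along $c$ satisfies $\kappa(E,\dot c)\equiv0$, which is impossible at a point of curvature $-1$. So geodesics through the hyperbolic part carry none, and $\tilde M$ has rank one. By Lemma~\ref{lem:PS} the standing assumption holds. Finally, $m=n-1$ satisfies $3m\ge n+2$ for $n\ge3$.
\end{proof}

Theorems~\ref{thm:A}, \ref{thm:B} and~\ref{thm:C} together answer Question~\ref{q:main}: barycentric straightening is in general not a straightening, and (S4) can fail in every dimension $n\ge2$. (For $n=2$ closed hyperbolic surfaces are examples; the standing assumption holds for them by Lemma~\ref{lem:PS}.)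

\section{Bounded Jacobian}\label{sec:positive}

By \eqref{eq:jac}, (S4) follows once $\sqrt{\det H_{y,\nu}}/\det K_{y,\nu}$ is bounded uniformly over $y\in\tilde M$ and probability measures $\nu$ of full support. We abbreviate $H=H_{y,\nu}$ and $K=K_{y,\nu}$. The constants below come from bounds on $\tilde M$ for the curvature tensor, its covariant derivatives, and $U$, which exist by cocompactness. So the resulting $L$ depends only on $\tilde M$ and its metric.

\subsection{No parallel Jacobi fields}

In this case $K$ is bounded below by a multiple of $I-H$, as in constant curvature, and the bound reduces to a statement about eigenvalues.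

\begin{proof}[Proof of Theorem~\ref{thm:D}, the bound]
\emph{There is $c>0$ with $U_w\ge c(I-ww^T)$ for all $w$.} Since $U_w\ge0$, $U_ww=0$, $U$ is continuous and $\Gamma$ is cocompact, it suffices that $U_wX\ne0$ for unit $X\perp w$. If $U_wX=0$, then by Lemma~\ref{lem:integral} $J_X$ is a parallel Jacobi field on $[0,\infty)$ of norm one, perpendicular to $c_w$. Choose $t_i\to\infty$ and $\gamma_i\in\Gamma$ such that $\gamma_i\dot c_w(t_i)$ and $\gamma_iJ_X(t_i)$ converge. The limits determine a geodesic with a perpendicular parallel Jacobi field on all of $\mathbb R$, contrary to hypothesis.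

Integrating over $\nu$, $K\ge c(I-H)$. Let $\lambda_1\ge\dots\ge\lambda_n$ be the eigenvalues of $H$ and $\sigma=1-\lambda_1=\sum_{i\ge2}\lambda_i$. By full support $H>0$, so $\sigma>0$. For $i\ge2$ we have $\lambda_i\le\sigma$ and, as $2\lambda_i\le\lambda_1+\lambda_i\le1$, also $1-\lambda_i\ge\frac12$. Hence
\begin{equation}\label{eq:Dbound}
\frac{\sqrt{\det H}}{\det K}\le c^{-n}\prod_{i}\frac{\lambda_i^{1/2}}{1-\lambda_i}\le c^{-n}\,\frac{\sigma^{(n-1)/2}}{\sigma\,2^{-(n-1)}}=2^{n-1}c^{-n}\sigma^{(n-3)/2}.
\end{equation}
For $n\ge3$ this is at most $2^{n-1}c^{-n}$, and (S4) holds with $L=2^{2n-1}c^{-n}$.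
\end{proof}

The hypothesis $n\ge3$ is used only in the last step. For $n=2$ the exponent of $\sigma$ is $-\frac12$, in agreement with Section~\ref{ss:plane}.

\begin{proof}[Proof of Theorem~\ref{thm:D}, the sharp constant]
If $\sec\le-1$, one may take $c=1$, and the middle expression in \eqref{eq:Dbound} is $\Theta(\lambda)=\prod\lambda_i^{1/2}(1-\lambda_i)^{-1}$. We claim that for $n\ge3$
\[
\Theta(\lambda)\le\Bigl(\frac{\sqrt n}{n-1}\Bigr)^n=\Theta\bigl(\tfrac1n,\dots,\tfrac1n\bigr)
\quad\text{on }\Bigl\{\lambda_i\ge0,\ \sum\lambda_i=1\Bigr\}\text{ minus the vertices.}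
\]

\emph{The maximum is attained in the interior.} On the boundary, off the vertices, $\Theta=0$. Near a vertex, say $\lambda_1\to1$ and $\sigma\to0$, the second inequality in \eqref{eq:Dbound} gives $\Theta\to0$ if $n\ge4$. If $n=3$, then $\lambda_2\lambda_3\le\sigma^2/4$ and $(1-\lambda_2)(1-\lambda_3)\ge1-\sigma$, so
\[
\Theta\le\frac{\sigma/2}{\sigma(1-\sigma)}\to\frac12<\Bigl(\frac{\sqrt3}2\Bigr)^3=\Theta\bigl(\tfrac13,\tfrac13,\tfrac13\bigr).
\]

\emph{Shape of a maximum.} Write $\log\Theta=\sum g(\lambda_i)$ with $g(\lambda)=\frac12\log\lambda-\log(1-\lambda)$. Then $g''(\lambda)=-\frac1{2\lambda^2}+\frac1{(1-\lambda)^2}$ is negative for $\lambda<\sqrt2-1$ and positive for $\lambda>\sqrt2-1$. At a maximum at most one $\lambda_i$ exceeds $\sqrt2-1$; otherwise varying two such entries in opposite directions would give a positive second derivative. The other entries lie in $(0,\sqrt2-1]$, where $g'$ is strictly decreasing. By Lagrange multipliers all $g'(\lambda_i)$ agree, so these entries are equal. Hence $\lambda=(\beta,\alpha,\dots,\alpha)$ up to order, with $\alpha=\frac{1-\beta}{n-1}$ and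 $1-\alpha=\frac{n-2+\beta}{n-1}$, and up to an additive constant $\log\Theta$ is
\[
\phi(\beta)=\tfrac12\log\beta+\tfrac{n-3}2\log(1-\beta)-(n-1)\log(n-2+\beta).
\]

\emph{The critical point.} Multiplying $\phi'(\beta)=\frac1{2\beta}-\frac{n-3}{2(1-\beta)}-\frac{n-1}{n-2+\beta}$ by $2\beta(1-\beta)(n-2+\beta)$, the equation $\phi'(\beta)=0$ becomes
\[
(1-\beta)(n-2+\beta)-(n-3)\beta(n-2+\beta)-2(n-1)\beta(1-\beta)=0 .
\]
Expanding, the left side is $n\beta^2-(n-1)^2\beta+(n-2)=(n\beta-1)(\beta-(n-2))$. Since $n-2\ge1$, the only root in $(0,1)$ is $\beta=\frac1n$. This proves the claim, and by \eqref{eq:jac} $|\operatorname{Jac}|\le\bigl(\frac{2\sqrt n}{n-1}\bigr)^n$.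

\emph{Sharpness.} If $\sec\equiv-1$, then $\tilde M$ has rank one and $U_w=I-ww^T$. In Proposition~\ref{prop:ideal} let $w_0,\dots,w_n$ be the vertices of a regular simplex inscribed in the unit sphere and $p_i=\frac1{n+1}$. Then $H=\frac1nI$ and $K=\frac{n-1}nI$, and the supremum of $|\operatorname{Jac}|$ is at least $2^nn^{-n/2}\bigl(\frac n{n-1}\bigr)^n=\bigl(\frac{2\sqrt n}{n-1}\bigr)^n$.
\end{proof}

\subsection{Few directions of zero curvature}

If parallel Jacobi fields exist, $U_w$ has no uniform positive lower bound on $w^\perp$. The number $k$ of Theorem~\ref{thm:F} is defined by $\kappa$, while $K$ is an average of $U$. Lemma~\ref{lem:integral} shows that $U_wX=0$ implies $\kappa(X,w)=0$, and we need a quantitative version. Since $\langle U_wX,X\rangle$ controls only the integral of $\kappa$ along the geodesic, recovering its value at $t=0$ costs something. Smoothness of the metric makes the cost an arbitrarily small loss in the exponent.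

\begin{lemma}\label{lem:interp}
For each integer $N\ge1$ there is $C_N=C_N(M)$ with
\[
\kappa(X,w)\le C_N\langle U_wX,X\rangle^{N/(N+1)}
\]
for all unit vectors $X,w$ with the same basepoint.
\end{lemma}

\begin{proof}
Let $u=\langle U_wX,X\rangle$ and $g(t)=\kappa(J_X,\dot c_w)(t)\ge0$. If $u\ge1$, the claim follows from the boundedness of $R$; if $u=0$, from Lemma~\ref{lem:integral}. Let $0<u<1$. On $[0,1]$ we have $|J_X|\le1$ and $|J_X'|=|U_{\dot c_w}J_X|\le b$. Since $J_X''=-R(J_X,\dot c_w)\dot c_w$, the $N$-th derivative of $g$ is a universal expression in $J_X$, $J_X'$, $\dot c_w$, $R$ and covariant derivatives of $R$ up to order $N$. As $M$ is compact, $|g^{(N)}|\le A$ on $[0,1]$ with $A=A(M,N)$. By Lemma~\ref{lem:integral}, $\int_0^1g\le u$.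

Let $P$ be the Taylor polynomial of $g$ at $0$ of degree $N-1$, so $|g-P|\le A\tau^N$ on $[0,\tau]$ for $0<\tau\le1$. On polynomials $q$ of degree at most $N-1$ the functional $q\mapsto|q(0)|$ is bounded by a constant $C=C(N)$ times $\int_0^1|q|$. Applied to $q(s)=P(\tau s)$ this gives
\[
g(0)=P(0)\le\frac C\tau\int_0^\tau|P|\,dt\le\frac C\tau\Bigl(\int_0^\tau g\,dt+A\tau^{N+1}\Bigr)\le C\Bigl(\frac u\tau+A\tau^N\Bigr).
\]
With $\tau=u^{1/(N+1)}$ both terms are multiples of $u^{N/(N+1)}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:F}]
For unit $v$ the null space of the form $\kappa(v,\cdot)$ is $\{w:R(w,v)v=0\}$, of dimension at most $k$. By continuity and compactness of $SM$ there is $c>0$ such that the $(k+1)$-st smallest eigenvalue of every $\kappa(v,\cdot)$ is at least $c$. Let $\delta=\delta_1\le\dots\le\delta_n$ be the eigenvalues of $K$; then $\delta>0$ by Lemma~\ref{lem:positive}. Fix $N=2k$.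

\emph{Step 1: there is $\delta_0\in(0,1)$, depending only on $M$, such that at most $k$ of the $\delta_i$ are smaller than $\delta_0$.} If $k+1$ of them are, then the corresponding orthonormal eigenvectors $v_1,\dots,v_{k+1}$ satisfy $\sum_i\langle Kv_i,v_i\rangle<(k+1)\delta_0$. As $K$ is an average, $\sum_i\langle U_wv_i,v_i\rangle<(k+1)\delta_0$ for some $w=v(y,\theta)$. By Lemma~\ref{lem:interp},
\[
\sum_i\kappa(v_i,w)\le(k+1)C_N\bigl((k+1)\delta_0\bigr)^{N/(N+1)}.
\]
By symmetry the left side is the trace of $\kappa(w,\cdot)$ on a $(k+1)$-dimensional subspace. This is at least the sum of the $k+1$ smallest eigenvalues, hence at least $c$. For $\delta_0$ small this is a contradiction.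

\emph{Step 2: the ratio is bounded.} If $\delta\ge\delta_0$, then $\sqrt{\det H}/\det K\le\delta_0^{-n}$ because $H\le I$. Let $\delta<\delta_0$. By Step 1,
\begin{equation}\label{eq:FK}
\det K\ge\delta^k\delta_0^{\,n-k}.
\end{equation}
Now we show that $H$ is small in at least $n-k$ directions. Let $v$ be a unit eigenvector of $K$ for $\delta$, and let $P$ be the orthogonal projection onto the span of the eigenvectors for the $n-k$ largest eigenvalues of $\kappa(v,\cdot)$. Then $\kappa(v,w)\ge c|Pw|^2$. By Lemma~\ref{lem:interp} and Jensen's inequality for the concave function $t\mapsto t^{N/(N+1)}$,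
\[
\operatorname{tr}(PH)=\int|Pv(y,\theta)|^2d\nu(\theta)\le\frac{C_N}c\int\langle U_{v(y,\theta)}v,v\rangle^{N/(N+1)}d\nu(\theta)\le\frac{C_N}c\,\delta^{N/(N+1)}.
\]
Fischer's inequality for the decomposition into image and kernel of $P$, together with $H\le I$, gives $\det H\le\operatorname{tr}(PH)^{n-k}$. Since $n-k\ge2k+1$ and $N=2k$,
\[
\frac{(n-k)N}{2(N+1)}\ge\frac{(2k+1)\,2k}{2(2k+1)}=k .
\]
As $\delta<1$, we get $\sqrt{\det H}\le C\delta^k$ with $C=C(M)$, and with \eqref{eq:FK} $\sqrt{\det H}/\det K\le C\delta_0^{-(n-k)}$. All constants depend only on $M$, so (S4) follows from \eqref{eq:jac}.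
\end{proof}

The hypothesis enters in the last display: the strict inequality $n>3k$ leaves room for an exponent $N/(N+1)<1$ in Lemma~\ref{lem:interp}.

\section{Dimension three}\label{sec:three}

One direction of Theorem~\ref{thm:E} is contained in Theorem~\ref{thm:D}. For the other one, dimension three is the borderline case. Consider directions near a line $\mathbb Rv$, two of them near $v$ opened by an angle $r$ in a direction $e_1\perp v$, and two near $-v$ opened by an angle $s$ in a direction $e_2\perp v,e_1$. Up to constants, $\sqrt{\det H}\sim rs$. In curvature $-1$ one has $\langle Kv,v\rangle\sim r^2+s^2$, while $\langle Ke_1,e_1\rangle$ and $\langle Ke_2,e_2\rangle$ have order one. The ratio $rs/(r^2+s^2)$ stays bounded, but only just. If the geodesic in direction $v$ carries a perpendicular parallel Jacobi field with value $e_1$ at the basepoint, then $U_we_1$ is small for $w$ near $\pm v$, say of size $\omega$. Opening in direction $e_1$ then costs only $r^2\omega$, and $\langle Ke_1,e_1\rangle$ is of order at most $\omega$ as well. The ratio is at least of order $rs/\bigl((r^2\omega+s^2)\omega\bigr)$,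 which is largest for $s=r\sqrt\omega$ and is then of order $\omega^{-3/2}$. This works no matter how slowly $\omega$ tends to zero.

\begin{proof}[Proof of Theorem~\ref{thm:E}]
``If'' is Theorem~\ref{thm:D}. Conversely, let $n=3$ and let $c$ be a geodesic of $\tilde M$ with a perpendicular parallel Jacobi field $E$, which we normalize to $|E|=1$.

\emph{$\tilde M$ has rank one.} A nontrivial de Rham decomposition in dimension three contains a one-dimensional factor, whose direction has zero Ricci curvature. So $\tilde M$ is irreducible. If it did not have rank one, then by the rank rigidity theorem of Ballmann and of Burns and Spatzier it would be an irreducible symmetric space of rank at least two. Irreducible symmetric spaces are Einstein, and Einstein three-manifolds have constant curvature. This curvature would be negative, so the rank would be one, a contradiction. Thus Proposition~\ref{prop:ideal} applies.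

\emph{The scale $\omega$.} Put $x=c(0)$, $v=\dot c(0)$, $e_1=E(0)$, and complete to an orthonormal basis $v,e_1,e_2$ of $T_x\tilde M$. On each of the two half-lines $E$ is a bounded Jacobi field with $E'=0$, so $U_ve_1=U_{-v}e_1=0$. Let
\[
\omega(r)=r+\max\bigl\{\|U_we_1\|:w\in S_x\tilde M,\ \angle(w,v)\le r\ \text{or}\ \angle(w,-v)\le r\bigr\}.
\]
Then $\omega(r)>0$ for $r>0$, and $\omega(r)\to0$ as $r\to0$ by continuity of $U$.

\emph{The configuration.} For small $r>0$ put $\omega=\omega(r)$ and $s=r\sqrt\omega\le r$, and
\[
w_{0,1}=\cos r\,v\pm\sin r\,e_1,\qquad w_{2,3}=-\cos s\,v\pm\sin s\,e_2,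
\]
\[
p_0=p_1=\frac{\cos s}{2(\cos r+\cos s)},\qquad p_2=p_3=\frac{\cos r}{2(\cos r+\cos s)} .
\]
The weights add up to $1$. The $e_1$- and $e_2$-components of $\sum p_iw_i$ cancel, and the $v$-component is $2p_0\cos r-2p_2\cos s=0$. The matrix $H$ is diagonal in the basis $v,e_1,e_2$, with entries
\[
2p_0\cos^2r+2p_2\cos^2s\ge\cos^2r,\qquad2p_0\sin^2r,\qquad2p_2\sin^2s .
\]
So the vectors span, and $\sqrt{\det H}\ge C_1rs=C_1r^2\omega^{1/2}$ with a constant $C_1>0$.

\emph{The matrix $K$.} From $U_ww=0$ for $w=w_{0,1}$ we get $U_wv=\mp\tan r\,U_we_1$, and, using this twice together with the symmetry of $U_w$,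
\[
\langle U_wv,v\rangle=\tan^2r\,\langle U_we_1,e_1\rangle\le\omega\tan^2r .
\]
In the same way, $U_wv=\pm\tan s\,U_we_2$ for $w=w_{2,3}$, so $\langle U_wv,v\rangle=\tan^2s\,\langle U_we_2,e_2\rangle\le b\tan^2s$. All four vectors lie within angle $r$ of $v$ or of $-v$, so $\langle U_we_1,e_1\rangle\le\omega$ for each of them. For small $r$ we have $\tan r\le2r$ and $\tan s\le2s$. Hence
\[
\langle Kv,v\rangle\le4r^2\omega+4bs^2=4(1+b)r^2\omega,\qquad\langle Ke_1,e_1\rangle\le\omega,\qquad\langle Ke_2,e_2\rangle\le b .
\]
By Hadamard's inequality $\det K\le4b(1+b)r^2\omega^2$. Therefore, with a constant $C_2>0$,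
\[
\frac{\sqrt{\det H}}{\det K}\ge C_2\,\omega(r)^{-3/2}\to\infty\qquad(r\to0),
\]
and (S4) fails by Proposition~\ref{prop:ideal}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Bal82}
Ballmann, \emph{Axial isometries of manifolds of nonpositive curvature}, Math. Ann. 259 (1982).

\bibitem{BalLec}
Ballmann, \emph{Lectures on Spaces of Nonpositive Curvature}, Ch.~III.

\bibitem{CW}
Chris Connell and Shi Wang, \emph{Positivity of Simplicial Volume for Nonpositively Curved Manifolds with a Ricci-type curvature condition}, arXiv:1704.00099 (2017).

\bibitem{E}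
Eberlein, J. Differential Geom. 8 (1973).

\bibitem{EO}
Eberlein and O'Neill, 1973.

\bibitem{HI}
Heintze and Im Hof, \emph{Geometry of horospheres}, 1977.

\end{thebibliography}

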